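\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}

\title{Nonstandard open balls in standard contact space}


\begin{abstract}
Let $\xi_{\mathrm{st}}$ be the standard contact structure on $\mathbb{R}^{2n+1}$. We show that for every $n\ge 2$ there is an open set $U\subset\mathbb{R}^{2n+1}$, the interior of a smoothly embedded closed ball, such that $(U,\xi_{\mathrm{st}})$ is not contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$. This answers in the negative a question of Chekanov, van Koert and Schlenk. The obstruction is a Legendrian submanifold of the unit cotangent bundle of $\mathbb{R}^{n+1}$, the unit conormal of a circle: it lies in a smooth ball, but by a non-displaceability theorem of Guillermou, Kashiwara and Schapira it lies in no open set contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$. The ball is then transplanted into $\mathbb{R}^{2n+1}$. We also determine which closed connected submanifolds of codimension at least two have unit conormals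 that lie in a smooth ball, and we characterize the contact manifolds contactomorphic to standard contact space by an engulfing property.
\end{abstract}

\section{The question and the results}

Write $(\mathbf x,\mathbf y,z)=(x_1,\dots,x_n,y_1,\dots,y_n,z)$ for the coordinates of $\mathbb{R}^{2n+1}$, $n\ge1$, and let
\[
\xi_{\mathrm{st}}=\ker\alpha_{\mathrm{st}},\qquad \alpha_{\mathrm{st}}=dz+\sum_{i=1}^n x_i\,dy_i .
\]
Two contact manifolds $(M_1,\xi_1)$ and $(M_2,\xi_2)$ are \emph{contactomorphic} if there is a diffeomorphism $\varphi\colon M_1\to M_2$ with $d\varphi(\xi_1)=\xi_2$; a \emph{contact embedding} is an embedding between contact manifolds of equal dimension that is a contactomorphism onto its (open) image. An open set $U\subset\mathbb{R}^{2n+1}$ carries the restriction of $\xi_{\mathrm{st}}$, and we write $(U,\xi_{\mathrm{st}})$ for it. A \emph{smoothly embedded closed ball} in a $(2n+1)$-dimensional manifold is the image of the closed unit ball of $\mathbb{R}^{2n+1}$ under a smooth embedding of a neighborhood of it.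

\begin{question}[Chekanov, van Koert and Schlenk \cite{CKS}]
Let $U\subset\mathbb{R}^{2n+1}$ be diffeomorphic to $\mathbb{R}^{2n+1}$, where $2n+1\ge5$. Is $(U,\xi_{\mathrm{st}})$ always contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$?
\end{question}

There are good reasons to guess that the answer is yes. By Darboux's theorem contact structures have no local invariants. There is no notion of size either, because the dilations
\[
\delta_s(\mathbf x,\mathbf y,z)=(s\mathbf x,s\mathbf y,s^2z),\qquad \delta_s^*\alpha_{\mathrm{st}}=s^2\alpha_{\mathrm{st}},\qquad s>0,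
\]
are contactomorphisms which, for small $s$, carry a given bounded set into any prescribed neighborhood of the origin. In dimension three the answer is indeed yes: by a theorem of Eliashberg every tight contact structure on $\mathbb{R}^3$ is contactomorphic to $\xi_{\mathrm{st}}$, and the restriction of $\xi_{\mathrm{st}}$ to an open subset of $\mathbb{R}^3$ is tight. In all higher dimensions, however, the answer is no.

\begin{theorem}\label{thm:main}
Let $n\ge2$. There is an open set $U\subset\mathbb{R}^{2n+1}$ that is the interior of a smoothly embedded closed ball, hence diffeomorphic to $\mathbb{R}^{2n+1}$, such that $(U,\xi_{\mathrm{st}})$ is not contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$. Such $U$ exist in every nonempty open subset of every contact manifold of dimension $2n+1\ge5$.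
\end{theorem}

The sets $U$ are found first in another contact manifold, the unit cotangent bundle of $\mathbb{R}^{n+1}$,
\[
Y=\mathbb{R}^{n+1}\times S^n\ni(w,q),\qquad \alpha=\sum_{i=0}^n q_i\,dw_i ,
\]
and are then transplanted to $\mathbb{R}^{2n+1}$. A submanifold $K\subset\mathbb{R}^{n+1}$ has the \emph{unit conormal}
\[
\Lambda_K=\{(w,q)\in Y:\ w\in K,\ q\perp T_wK\}.
\]
This is a Legendrian submanifold, that is, it has dimension $n$ and is tangent to the contact structure $\ker\alpha$: if $(\dot w,\dot q)$ is tangent to $\Lambda_K$ at $(w,q)$, then $\dot w\in T_wK$, so $\alpha(\dot w,\dot q)=\langle q,\dot w\rangle=0$. By a \emph{closed} submanifold we mean a compact one without boundary.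

\begin{theorem}\label{thm:conormal}
Let $K\subset\mathbb{R}^{n+1}$ be a nonempty closed submanifold.
\begin{itemize}
\item[(a)] No open set $V\subset Y$ with $\Lambda_K\subset V$ is contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$.
\item[(b)] Let $n\ge2$, let $K$ be connected and $\operatorname{codim}K\ge2$. Then $\Lambda_K$ lies in an open subset of $Y$ diffeomorphic to $\mathbb{R}^{2n+1}$ if and only if $\chi(K)=0$.
\end{itemize}
\end{theorem}

Part (a) is the contact-geometric heart of the matter; part (b) says when the obstruction in (a) is not already topological. Our last result describes the standard sets. Let $D_1\subset\mathbb{R}^{2n+1}$ be the closed Euclidean unit ball and $D_r=\delta_r(D_1)$ for $r>0$. A \emph{closed Darboux disc} in a contact manifold is a set $e(D_r)$, where $e$ is a contact embedding of a neighborhood of $D_r$.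

\begin{theorem}\label{thm:standard}
A connected contact manifold $(V^{2n+1},\xi)$ is contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$ if and only if every compact subset of $V$ lies in the interior of a closed Darboux disc in $V$.
\end{theorem}

For instance, the open unit ball $\operatorname{int}D_1$ is standard, because each compact subset of it lies in $\operatorname{int}D_r$ for some $r<1$. On the other hand, by the Palais--Cerf disc theorem the closed ball $\overline U\subset\mathbb{R}^{2n+1}$ of Theorem~\ref{thm:main} is smoothly ambient isotopic to a round ball. So when $2n+1\ge5$ the contact type of the interior of a smooth closed ball is not invariant under smooth isotopy.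

Theorem~\ref{thm:main} needs only Theorem~\ref{thm:conormal}(a), proved in Section~\ref{sec:rigidity}, together with the constructions of Section~\ref{sec:balls} (up to Proposition~\ref{prop:circle}) and Section~\ref{sec:transplant}. Section~\ref{sec:idea} shows the mechanism in the smallest case. Theorem~\ref{thm:standard} is proved independently in Section~\ref{sec:standard}.

\section{Tools}\label{sec:tools}

\paragraph{Contact Hamiltonians.}
Let $\alpha$ be a contact form on $X$. A vector field $Z$ whose local flow preserves $\ker\alpha$ is a \emph{contact vector field}, and $\alpha(Z)$ is its \emph{contact Hamiltonian}. The map $Z\mapsto\alpha(Z)$ is a bijection from contact vector fields to smooth functions, and it is local: $Z|_O$ is determined by $\alpha(Z)|_O$ for each open $O$. Consequently contact vector fields can be cut off: if $Z$ is defined only on an open set $O$ and $\chi$ is a function with compact support in $O$, then the field with Hamiltonian $\chi\,\alpha(Z)$, extended by $0$, is a compactly supported contact vector field on $X$, and it equals $Z$ on the interior of $\{\chi=1\}$.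

\paragraph{Legendrian neighborhoods.}
Let $\Lambda$ and $\Lambda'$ be diffeomorphic closed Legendrian submanifolds of contact manifolds of equal dimension whose contact structures are kernels of globally defined contact forms. Then a neighborhood of $\Lambda$ is contactomorphic to a neighborhood of $\Lambda'$, by a map taking $\Lambda$ to $\Lambda'$ \cite[\S2.5]{Geiges}.

\paragraph{Microsupport and non-displaceability.}
Let $M$ be a manifold, $k$ a field, and $D^b(k_M)$ the bounded derived category of sheaves of $k$-vector spaces on $M$. The \emph{microsupport} $SS(F)\subset T^*M$ of $F\in D^b(k_M)$ is the closed conic set of those covectors in whose direction the cohomology of $F$ may change. Precisely, $v\in T^*M$ does not belong to $SS(F)$ if and only if $v$ has a neighborhood $W$ in $T^*M$ such that $(R\Gamma_{\{\ell\ge0\}}F)_{x}=0$ for every $x\in M$ and every $C^1$ function $\ell$ defined near $x$ with $\ell(x)=0$ and $(x,d\ell(x))\in W$. We need two standard facts.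
\begin{itemize}
\item If $K\subset M$ is a closed submanifold and $k_K$ is the constant sheaf on $K$, extended by zero, then $SS(k_K)=T_K^*M$, the conormal bundle of $K$.
\item Microlocal Morse lemma: if $\ell\colon M\to\mathbb{R}$ is $C^1$ and proper on $\operatorname{supp}F$, and $(x,d\ell(x))\notin SS(F)$ whenever $a\le\ell(x)<b$, then $R\Gamma(\{\ell<b\};F)\cong R\Gamma(\{\ell<a\};F)$.
\end{itemize}
Let $\dot T^*M$ be $T^*M$ without the zero section and $\dot\pi\colon\dot T^*M\to M$ the projection. A symplectic automorphism of $\dot T^*M$ is \emph{homogeneous} if it commutes with multiplication by positive scalars on the fibers. The following is the non-displaceability theorem of \cite[Section 4]{GKS}, in the form needed here.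

\begin{theorem}[{Guillermou--Kashiwara--Schapira \cite{GKS}}]\label{thm:gks}
Let $I\ni0$ be an open interval and $(\Phi_t)_{t\in I}$ a smooth family of homogeneous symplectic automorphisms of $\dot T^*M$ with $\Phi_0=\mathrm{id}$. Assume there is a compact $A\subset M$ such that every $\Phi_t$ is the identity on $\dot\pi^{-1}(M\setminus A)$. Let $\ell\colon M\to\mathbb{R}$ be $C^1$ with nowhere vanishing differential, and let $F_0\in D^b(k_M)$ have compact support and $R\Gamma(M;F_0)\ne0$. Then for every $t\in I$,
\[
\Phi_t\bigl(SS(F_0)\cap\dot T^*M\bigr)\cap\{(x,d\ell(x)):x\in M\}\ne\emptyset .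
\]
\end{theorem}

We use this theorem as stated. For orientation, here is how it follows from the quantization theorem of the same paper. Let $h_t$ be the homogeneous Hamiltonian of $\Phi_t$. The quantization theorem provides a locally bounded object $\mathcal K$ on $M\times M\times I$ that restricts to the constant sheaf $k_\Delta$ on the diagonal at $t=0$, for which both projections $\operatorname{supp}\mathcal K\to M\times I$ are proper, and whose microsupport lies in the union of the zero section and $\{(\Phi_t(v),v^a,t,-h_t(\Phi_t(v)))\}$, where $v^a$ is $v$ with the opposite covector. Composing the kernel $\mathcal K$ with $F_0$ gives $F=\mathcal K\circ F_0$ on $M\times I$; put $F_t=F|_{M\times\{t\}}$. Then $\operatorname{supp}F$ is proper over $I$, and $SS(F)$ contains no covector $(x,0;t,\tau)$ with $\tau\ne0$. Hence the pushforward of $F$ to $I$ has microsupport in the zero section, so it has locally constant cohomology, and $R\Gamma(M;F_t)\cong R\Gamma(M;F_0)\ne0$. Moreover $F_t$ has compact support and $SS(F_t)\cap\dot T^*M\subset\Phi_t(SS(F_0)\cap\dot T^*M)$. Suppose $(x,d\ell(x))\notin SS(F_t)$ for all $x$. The function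 $\ell$ is proper on the compact set $\operatorname{supp}F_t$, and if $c<b$ are such that $c<\ell<b$ on $\operatorname{supp}F_t$, then the microlocal Morse lemma gives $R\Gamma(M;F_t)\cong R\Gamma(\{\ell<b\};F_t)\cong R\Gamma(\{\ell<c\};F_t)=0$, a contradiction.

\section{The idea, for a circle in three-space}\label{sec:idea}

\paragraph{The obvious standard sets in $Y$.}
Put $u=\langle w,q\rangle$ and let $p=w-uq$ be the part of $w$ tangent to $S^n$ at $q$. Since $\langle q,dq\rangle=0$ on $S^n$, we have $du=\alpha+\langle w,dq\rangle=\alpha+\langle p,dq\rangle$, so
\[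
\alpha=du-\langle p,dq\rangle ,
\]
and $Y$ is the $1$-jet space of $S^n$, with $q$ the base point, $p$ the derivative and $u$ the value. For each $q_*\in S^n$ the set $\{(w,q)\in Y: q\ne q_*\}$ is therefore the $1$-jet space of $S^n\setminus\{q_*\}\cong\mathbb{R}^n$. In coordinates $\mathbf y$ on this $\mathbb{R}^n$ the form $\langle p,dq\rangle$ becomes $\sum p_i\,dy_i$, with $p_1,\dots,p_n$ the corresponding fiber coordinates, and setting $x_i=-p_i$ and $z=u$ gives $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$.

\emph{The unit conormal of a nonempty closed submanifold $K$ lies in none of these sets.} Indeed the linear function $\langle q_*,\cdot\rangle$ has a maximum on the compact set $K$, and at a maximum point $w$ we have $q_*\perp T_wK$, that is, $(w,q_*)\in\Lambda_K$. Compactness matters here: for a hyperplane $K$ only two directions $q$ occur in $\Lambda_K$.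

This is Theorem~\ref{thm:conormal}(a) for the sets $V=\{q\ne q_*\}$, by nothing more than the existence of a maximum. The general case combines two thoughts. First, if $V\supset\Lambda_K$ is any standard open set, its dilations squeeze $\Lambda_K$ into a tiny neighborhood of a point of $V$, and near a point most directions $q$ are missing. Second, the squeezing can be realized by a compactly supported contact isotopy of $Y$, and Theorem~\ref{thm:gks} says that the conclusion of the maximum argument, \emph{every direction occurs}, survives all such isotopies. The isotoped Legendrian is in general no longer a conormal, so there is no function to maximize; the sheaf $k_K$, carried along by the isotopy, takes its place.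

\paragraph{A conormal invisible to topology.}
When $K$ is a point, $\Lambda_K$ is a fiber $\{w\}\times S^n$, and (a) holds for a trivial reason: the map $(w,q)\mapsto q$ has degree one on $\Lambda_K$, whereas it would be null-homotopic if $\Lambda_K$ lay in a contractible set. To get something interesting we need a $K$ for which this topological obstruction vanishes. A first example is the unit circle in $\mathbb{R}^3$ (so $n=2$ and $\dim Y=5$). With $u_\theta=(\cos\theta,\sin\theta,0)$, $u'_\theta=(-\sin\theta,\cos\theta,0)$ and $e_2=(0,0,1)$, its unit conormal is the torus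
\[
\Lambda_K=\{(u_\theta,q_{\theta,\varphi})\},\qquad q_{\theta,\varphi}=\cos\varphi\,u_\theta+\sin\varphi\,e_2 .
\]
A direction $q\ne\pm e_2$ occurs exactly twice in $\Lambda_K$: at the maximum and at the minimum of $\langle q,\cdot\rangle$ on the circle. These two occurrences cancel. In fact $\iota(\theta,\varphi)=(\theta+\pi,\pi-\varphi)$ reverses the orientation of the torus and satisfies $q\circ\iota=q$, because $\cos(\pi-\varphi)u_{\theta+\pi}=\cos\varphi\,u_\theta$ and $\sin(\pi-\varphi)=\sin\varphi$. So the map $q\colon\Lambda_K\to S^2$ satisfies $\deg q=\deg(q\circ\iota)=-\deg q$, and its degree is $0$.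

One sees directly that $q$ is null-homotopic (Figure~\ref{fig:tube}). The vector $q_{\theta,\varphi}$ is orthogonal to $u'_\theta$, so it can be rotated to $u'_\theta$ through a quarter turn, for all $(\theta,\varphi)$ simultaneously. The result depends on $\theta$ only and runs around the equator of $S^2$; a second quarter turn takes it to the pole $e_2$. For $n=1$ the first quarter turn is still available, but there is no pole.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[->] (0,-0.8)--(0,1.2) node[left]{$e_2$};
\draw[->] (0,0)--(2.4,0);
\draw (1,0) circle (0.5);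
\fill (1,0) circle (0.03) node[below]{$u_\theta$};
\draw[dashed] (1,0)--(1.383,0.321);
\fill (1.383,0.321) circle (0.03) node[left]{$w$};
\draw[->,thick] (1.383,0.321)--(2.149,0.964) node[right]{$q$};
\node at (3.0,0.35) {$\otimes\; u'_\theta$};
\end{tikzpicture}
\caption{Half-plane through the axis $\mathbb{R}e_2$ in $\mathbb{R}^3$. Pushing a unit conormal vector $q$ of the unit circle, based at $u_\theta$, to the point $w=u_\theta+\frac12q$ turns the unit conormal into the outward unit normal field of a torus of revolution. Each $q$ is parallel to the plane of the page, so it is orthogonal to $u'_\theta$, which points into the page; $u'_\theta$ in turn is orthogonal to $e_2$. Two quarter turns, $q\to u'_\theta\to e_2$, deform the normal field to a constant.}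
\label{fig:tube}
\end{figure}

So $\Lambda_K$ can be moved \emph{smoothly} into the standard set $\{q\ne-e_2\}$, and hence lies in a smooth ball $B\subset Y$; but by (a) the ball $B$ is not standard. It remains to put $B$ into $\mathbb{R}^{2n+1}$. The charts $\{q\ne q_*\}$ are of no use for this, since $\Lambda_K$ lies in none of them. Instead we shrink the $w$-coordinate by a contactomorphism until $B$ is close to the fiber $\{0\}\times S^n$, which is a Legendrian sphere, and use a Legendrian sphere in $\mathbb{R}^{2n+1}$.

\section{Rigidity: proof of Theorem \ref{thm:conormal}(a)}\label{sec:rigidity}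

The sheaf theory enters only through the following proposition, which translates Theorem~\ref{thm:gks} from $\dot T^*\mathbb{R}^{n+1}$ to $Y$.

\begin{proposition}\label{prop:persist}
Let $K\subset\mathbb{R}^{n+1}$ be a nonempty closed submanifold, and let $(\varphi_t)_{t\in\mathbb{R}}$ be a smooth family of contactomorphisms of $(Y,\ker\alpha)$ with $\varphi_0=\mathrm{id}$ which are all the identity outside one compact set. Then for every $t\in\mathbb{R}$ and every $q_*\in S^n$ the set $\varphi_t(\Lambda_K)$ contains a point of the form $(w,q_*)$.
\end{proposition}

\begin{proof}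
Write points of $\dot T^*\mathbb{R}^{n+1}$ as $(w,rq)$ with $r>0$ and $(w,q)\in Y$; the Liouville form is then $r\alpha$. As $\varphi_0=\mathrm{id}$, we have $\varphi_t^*\alpha=e^{g_t}\alpha$ with smooth functions $g_t$. Put
\[
\Phi_t(w,rq)=\bigl(w',\,re^{-g_t(w,q)}q'\bigr),\qquad (w',q')=\varphi_t(w,q).
\]
Then $\Phi_t^*(r\alpha)=re^{-g_t}\varphi_t^*\alpha=r\alpha$, so $(\Phi_t)_{t\in\mathbb{R}}$ is a smooth family of homogeneous symplectic automorphisms with $\Phi_0=\mathrm{id}$. Let $A\subset\mathbb{R}^{n+1}$ be the projection of a compact set outside which all $\varphi_t$ are the identity. Over the open set $\mathbb{R}^{n+1}\setminus A$ we have $\varphi_t=\mathrm{id}$ and $g_t=0$, hence $\Phi_t=\mathrm{id}$.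

Apply Theorem~\ref{thm:gks} with $M=\mathbb{R}^{n+1}$, $F_0=k_K$ and $\ell(w)=\langle q_*,w\rangle$. The sheaf $k_K$ has compact support because $K$ is compact, $R\Gamma(M;k_K)$ has cohomology $H^*(K;k)\ne0$ because $K\ne\emptyset$, and $SS(k_K)\cap\dot T^*M=T^*_KM\cap\dot T^*M$ is the cone $\{(w,rq): r>0,\ (w,q)\in\Lambda_K\}$. The theorem provides $(\bar w,\bar q)\in\Lambda_K$ and $r>0$ such that $\Phi_t(\bar w,r\bar q)=(w,q_*)$ for some $w$. As $|q_*|=1$, the definition of $\Phi_t$ gives $\varphi_t(\bar w,\bar q)=(w,q_*)$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:conormal}(a)]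
Suppose that $\Lambda:=\Lambda_K$ lies in an open set $V\subset Y$ and that $\psi\colon(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})\to(V,\ker\alpha)$ is a contactomorphism. The existence of $\psi$ is used only to transport the dilations to $V$. The field
\[
E=\sum x_i\partial_{x_i}+\sum y_i\partial_{y_i}+2z\partial_z
\]
satisfies $\mathcal L_E\alpha_{\mathrm{st}}=2\alpha_{\mathrm{st}}$, so $-E$ is a contact vector field, with flow $\delta_{e^{-t}}$. Hence $Z=\psi_*(-E)$ is a contact vector field on $V$.

The flow of $Z$ squeezes $\Lambda$ to the point $\psi(0)$, but $Z$ is defined only on $V$ and need not extend to $Y$. We therefore cut it off. With $\delta_0\equiv0$, the set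
\[
C=\bigcup_{s\in[0,1]}\psi\,\delta_s\,\psi^{-1}(\Lambda)\subset V
\]
is a continuous image of $[0,1]\times\Lambda$, hence compact. Trajectories of $Z$ that start on $\Lambda$ stay in $C$ for all $t\ge0$. Choose $\chi$ with compact support in $V$ and $\chi=1$ near $C$, and let $X$ be the contact vector field on $Y$ with contact Hamiltonian $\chi\,\alpha(Z)$, extended by $0$. It has compact support, so its flow $\varphi_t$ exists for all $t\in\mathbb{R}$. Since $X=Z$ near $C$,
\[
\varphi_t(\Lambda)=\psi\,\delta_{e^{-t}}\,\psi^{-1}(\Lambda)\qquad\text{for }t\ge0 .
\]
Let $\psi(0)=(w_0,q_0)$ and $q_*=-q_0$. The set $\{(w,q):q\ne q_*\}$ is a neighborhood of $\psi(0)$. As $\psi^{-1}(\Lambda)$ is compact, $\delta_{e^{-t}}\psi^{-1}(\Lambda)$ lies in any prescribed neighborhood of $0$ for large $t$. So for some $t_1>0$ the set $\varphi_{t_1}(\Lambda)$ contains no point of the form $(w,q_*)$, contrary to Proposition~\ref{prop:persist}.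
\end{proof}

\section{Smooth balls containing unit conormals}\label{sec:balls}

We now look for smooth balls in $Y$ around $\Lambda_K$. The points of $\Lambda_K$ over a point of $K$ form a sphere of dimension $\operatorname{codim}K-1$, so changing $q$ with $w$ fixed need not keep $\Lambda_K$ embedded. This is remedied by first pushing $w$ in the direction $q$. For $\varepsilon>0$ let
\[
R_\varepsilon(w,q)=(w+\varepsilon q,q),\qquad R_\varepsilon^*\alpha=\langle q,dw\rangle+\varepsilon\langle q,dq\rangle=\alpha .
\]
This is a contactomorphism of $Y$, with inverse $(w,q)\mapsto(w-\varepsilon q,q)$. In the cases below it takes $\Lambda_K$ to the graph of a map from a hypersurface $T\subset\mathbb{R}^{n+1}$ to $S^n$. Graphs over a fixed $T$ are automatically embedded, so any smooth homotopy of the map moves them by an isotopy.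

\begin{lemma}\label{lem:graph}
Let $T\subset\mathbb{R}^{n+1}$ be a closed submanifold and $\nu\colon T\to S^n$ a smooth map that is homotopic to a constant. Then the graph $\Gamma_\nu=\{(w,\nu(w)):w\in T\}$ lies in the interior of a smoothly embedded closed ball in $Y$.
\end{lemma}

\begin{proof}
Homotopic smooth maps are smoothly homotopic, so there is a smooth homotopy $\nu_s\colon T\to S^n$, $s\in[0,1]$, from a constant $q_1$ to $\nu$. The embeddings $w\mapsto(w,\nu_s(w))$ form a smooth isotopy of a closed manifold in $Y$. By isotopy extension there is a diffeomorphism $\Psi$ of $Y$ with $\Psi(T\times\{q_1\})=\Gamma_\nu$. The open set $\mathbb{R}^{n+1}\times\{q:\langle q,q_1\rangle>0\}$ is diffeomorphic to $\mathbb{R}^{n+1}\times\mathbb{R}^n=\mathbb{R}^{2n+1}$ and contains the compact set $T\times\{q_1\}$. Under such a diffeomorphism, take the preimage of a closed round ball whose interior contains the image of $T\times\{q_1\}$, and apply $\Psi$.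
\end{proof}

\begin{proposition}\label{prop:circle}
Let $n\ge2$ and let $K\subset\mathbb{R}^{n+1}$ be the unit circle in the plane spanned by the first two standard basis vectors. Then $\Lambda_K$ lies in the interior of a smoothly embedded closed ball $\overline B\subset Y$.
\end{proposition}

\begin{proof}
Let $e_0,\dots,e_n$ be the standard basis, $u_\theta=\cos\theta\,e_0+\sin\theta\,e_1$ and $u'_\theta=-\sin\theta\,e_0+\cos\theta\,e_1$. Then $K=\{u_\theta\}$ and
\[
\Lambda_K=\{(u_\theta,q):q\in S^n,\ \langle q,u'_\theta\rangle=0\}.
\]

\emph{$R_{1/2}(\Lambda_K)$ is a graph.} A vector $q\in S^n$ with $q\perp u'_\theta$ has the form $q=\rho u_\theta+q'$ with $q'\in\langle e_2,\dots,e_n\rangle$ and $\rho^2+|q'|^2=1$. So the points of $R_{1/2}(\Lambda_K)$ are the pairs $(w,q)$ with such $q$ and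
\[
w=u_\theta+\tfrac12q=\bigl(1+\tfrac\rho2\bigr)u_\theta+\tfrac12q' .
\]
Since $1+\frac\rho2>0$, the vector $u_\theta$ is recovered from $w$ as $u(w):=(w_0e_0+w_1e_1)/|w_0e_0+w_1e_1|$, and then $q=2(w-u(w))$. Thus on $R_{1/2}(\Lambda_K)$ the projection $(w,q)\mapsto w$ has the left inverse $w\mapsto(w,2(w-u(w)))$, which is smooth on the open set $\{(w_0,w_1)\ne0\}$. Hence the projection restricts to an injective immersion of the compact manifold $R_{1/2}(\Lambda_K)$, so it embeds it onto a closed submanifold $T\subset\mathbb{R}^{n+1}$, and
\[
R_{1/2}(\Lambda_K)=\Gamma_\nu,\qquad \nu(w)=2(w-u(w)),\quad w\in T.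
\]

\emph{$\nu$ is null-homotopic.} Let $u'(w)$ be $u'_\theta$ for the $\theta$ with $u_\theta=u(w)$. Then $\nu(w)\perp u'(w)$ and $u'(w)\perp e_2$ for all $w\in T$; here $n\ge2$ is used, to have a vector $e_2$. So
\[
\cos\tfrac{\pi s}2\,\nu+\sin\tfrac{\pi s}2\,u'\quad(0\le s\le1),\qquad
\cos\tfrac{\pi(s-1)}2\,u'+\sin\tfrac{\pi(s-1)}2\,e_2\quad(1\le s\le2)
\]
is a homotopy of maps $T\to S^n$ from $\nu$ to the constant $e_2$. Lemma~\ref{lem:graph} gives a closed ball in $Y$ whose interior contains $\Gamma_\nu$; its image under $R_{1/2}^{-1}$ is the required $\overline B$.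
\end{proof}

For general $K$ the null-homotopy is found by computing a degree.

\begin{proof}[Proof of Theorem \ref{thm:conormal}(b)]
For small $\varepsilon>0$ let $N_\varepsilon$ be the closed $\varepsilon$-tube around $K$ and $T=\partial N_\varepsilon$. By the tubular neighborhood theorem $(w,q)\mapsto w+\varepsilon q$ is a diffeomorphism $\Lambda_K\to T$. The outward unit normal $\nu$ of $T$ at $w+\varepsilon q$ is $q$: along a curve in $\Lambda_K$ we have $\langle q,\dot w+\varepsilon\dot q\rangle=0$, since $\dot w$ is tangent to $K$ and $|q|=1$, and moving from $w+\varepsilon q$ in the direction $q$ leads out of the tube. So $R_\varepsilon(\Lambda_K)=\Gamma_\nu$, and under $\Lambda_K\cong T$ the map $(w,q)\mapsto q$ becomes $\nu$.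

The fibers of $\Lambda_K\to K$ are spheres of dimension $\operatorname{codim}K-1\ge1$. As $K$ is connected, so is $T$; being a boundary in $\mathbb{R}^{n+1}$, it is oriented. Hopf's theorem says that the outward unit normal of a compact domain in $\mathbb{R}^{n+1}$ with smooth boundary has as degree the Euler characteristic of the domain. Since $K$ is a deformation retract of $N_\varepsilon$, we get $\deg\nu=\chi(N_\varepsilon)=\chi(K)$.

\emph{Only if.} If $\Lambda_K$ lies in an open set $V\cong\mathbb{R}^{2n+1}$, then the map $\Lambda_K\to S^n$, $(w,q)\mapsto q$, factors through the contractible space $V$ and is null-homotopic. Hence $\chi(K)=\deg\nu=0$.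

\emph{If.} By the Hopf degree theorem, maps from a closed connected oriented $n$-manifold to $S^n$ are homotopic if their degrees agree. So if $\chi(K)=0$, then $\nu$ is homotopic to a constant. Lemma~\ref{lem:graph} puts $\Gamma_\nu=R_\varepsilon(\Lambda_K)$ into the interior of a smooth closed ball, and $R_\varepsilon^{-1}$ carries this ball to one around $\Lambda_K$.
\end{proof}

\begin{remark}
The hypotheses that $K$ be connected and of codimension at least two serve to make $T$ connected, and $\chi(K)=0$ is not sufficient without them. If $K=S^n$ with $n$ odd, then $\chi(K)=0$, but $\Lambda_K$ contains $\{(w,w):w\in S^n\}$, on which $(w,q)\mapsto q$ has degree one. If $K\subset\mathbb{R}^{n+1}$, $n\ge3$, is the disjoint union of a $2$-sphere and a surface of genus two, then $\chi(K)=0$, but on the part of $\Lambda_K$ over the sphere the degree is $2$.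
\end{remark}

\section{Transplantation: proof of Theorem \ref{thm:main}}\label{sec:transplant}

The fiber $\{0\}\times S^n$ is Legendrian in $Y$. To find a contact copy of a neighborhood of it in $\mathbb{R}^{2n+1}$, we need a Legendrian sphere there. A function $z(\mathbf y)$ gives the Legendrian graph $x_i=-\partial z/\partial y_i$; taking the two functions $z=\pm(1-|\mathbf y|^2)^{3/2}$ on the unit ball, the two graphs close up to a sphere.

\begin{lemma}\label{lem:sphere}
For $q=(q_0,q')\in S^n\subset\mathbb{R}\times\mathbb{R}^n$ the map
\[
q\mapsto(\mathbf x,\mathbf y,z)=(3q_0q',\,q',\,q_0^3)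
\]
is a Legendrian embedding of $S^n$ into $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$.
\end{lemma}

\begin{proof}
On $S^n$ we have $q_0\,dq_0+\langle q',dq'\rangle=0$, so
\[
dz+\sum x_i\,dy_i=3q_0^2\,dq_0+3q_0\langle q',dq'\rangle=0 .
\]
The map is injective, since $q'=\mathbf y$ and $q_0=z^{1/3}$. It is an immersion: if a tangent vector is killed, then $dq'=0$ on it, hence $q_0\,dq_0=0$. If $q_0\ne0$, this gives $dq_0=0$. If $q_0=0$, then $d\mathbf x=3q'\,dq_0$ with $|q'|=1$, and again $dq_0=0$. As $S^n$ is compact, the map is an embedding.
\end{proof}

\begin{proposition}\label{prop:transplant}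
Let $C\subset Y$ be compact and let $O$ be a nonempty open subset of a contact manifold of dimension $2n+1$. Then a neighborhood of $C$ in $Y$ admits a contact embedding into $O$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:sphere} and the Legendrian neighborhood theorem there are an open neighborhood $N$ of $\{0\}\times S^n$ in $Y$ and a contact embedding $j\colon N\to(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$. The maps $c_\varepsilon(w,q)=(\varepsilon w,q)$, $\varepsilon>0$, satisfy $c_\varepsilon^*\alpha=\varepsilon\alpha$, so they are contactomorphisms of $Y$. Let $C'$ be a compact neighborhood of $C$. It lies in some set $\{|w|\le\rho\}$, so $c_\varepsilon(C')\subset\{|w|\le\varepsilon\rho\}\subset N$ for small $\varepsilon$, since $S^n$ is compact. Then $j(c_\varepsilon(C'))$ is a compact subset of $\mathbb{R}^{2n+1}$. By Darboux's theorem some neighborhood of $0$ in $\mathbb{R}^{2n+1}$ has a contact embedding $\kappa$ into $O$. For small $s$ the contactomorphism $\delta_s$ carries $j(c_\varepsilon(C'))$ into that neighborhood, and $\kappa\,\delta_s\,j\,c_\varepsilon$ is the desired embedding on the interior of $C'$.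
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Let $n\ge2$, let $K$ be the circle and $\overline B\subset Y$ the closed ball of Proposition~\ref{prop:circle}, and let $B$ be its interior. As $\Lambda_K\subset B$, Theorem~\ref{thm:conormal}(a) says that $(B,\ker\alpha)$ is not contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$.

Let $O$ be a nonempty open subset of a contact manifold of dimension $2n+1$; the choice $O=\mathbb{R}^{2n+1}$ gives the first statement. By Proposition~\ref{prop:transplant} there is a contact embedding $\iota$ of a neighborhood of $\overline B$ into $O$. Then $U=\iota(B)$ is the interior of the smoothly embedded closed ball $\iota(\overline B)\subset O$, so it is diffeomorphic to $\mathbb{R}^{2n+1}$. With the contact structure of $O$ it is contactomorphic to $(B,\ker\alpha)$, and hence not to $(\mathbb{R}^{2n+1},\xi_{\mathrm{st}})$.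
\end{proof}

\begin{remark}
The circle may be replaced by any closed connected $K\subset\mathbb{R}^{n+1}$, $n\ge2$, of codimension at least two with $\chi(K)=0$, for instance of odd dimension: the proof of Theorem~\ref{thm:conormal}(b) puts $\Lambda_K$ into the interior of a smooth closed ball, and the argument above applies to it.
\end{remark}

\begin{remark}\label{rem:engulf}
By Theorem~\ref{thm:standard}, some compact set in $U$ lies in the interior of no closed Darboux disc in $U$. Such a set is $\iota(\Lambda_K)$: if it lay in the interior $e(\operatorname{int}D_r)$ of a closed Darboux disc in $U$, then $\iota^{-1}e(\operatorname{int}D_r)$ would contain $\Lambda_K$ and be contactomorphic to $\operatorname{int}D_1$, which is standard, contrary to Theorem~\ref{thm:conormal}(a). For $U\subset\mathbb{R}^{2n+1}$ the same compact set does lie in $\operatorname{int}D_r\subset\mathbb{R}^{2n+1}$ for $r$ large, but no such $D_r$ is contained in $U$.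
\end{remark}

\section{Which contact manifolds are standard: proof of Theorem \ref{thm:standard}}\label{sec:standard}

Note that $\delta_\sigma(D_r)\subset\operatorname{int}D_r$ for $0\le\sigma<1$, so $D_r\subset\operatorname{int}D_{r'}$ for $r<r'$, and that $\bigcup_r\operatorname{int}D_r=\mathbb{R}^{2n+1}$. One direction is immediate: a compact subset of $\mathbb{R}^{2n+1}$ lies in $\operatorname{int}D_r$ for $r$ large, and a contactomorphism $\mathbb{R}^{2n+1}\to V$ carries these discs to closed Darboux discs in $V$.

For the converse we exhaust $V$ by Darboux discs $e_1(D_1)\subset e_2(D_2)\subset\cdots$. The parametrizations $e_i$ need not match, and the point is to correct them so that each extends the previous one. For this we show that every coorientation-preserving contact embedding of $D_r$ into a larger disc is the restriction of a compactly supported contactomorphism of the interior of the latter (Lemma~\ref{lem:extend}).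

\paragraph{Contact isotopy extension.}
Let $f_t$, $t\in[0,1]$, be a smooth isotopy of contact embeddings of an open neighborhood $W$ of a compact set $D$ into a contact manifold $X$ with contact form $\alpha$. The velocity field $Z_t$, $Z_t(f_t(p))=\frac{d}{dt}f_t(p)$, is defined on the open set $f_t(W)$. It is a contact vector field: writing $f_t^*\alpha=\lambda_t f_0^*\alpha$ with $\lambda_t>0$, we have $f_t^*(\mathcal L_{Z_t}\alpha)=\dot\lambda_t f_0^*\alpha=(\dot\lambda_t/\lambda_t)f_t^*\alpha$. Multiply its contact Hamiltonian by a function with compact support in the open set $\{(t,x):x\in f_t(W)\}\subset[0,1]\times X$ that equals $1$ near the compact set $\{(t,x):x\in f_t(D)\}$. The resulting compactly supported contact isotopy $g_t$ of $X$ satisfies $g_0=\mathrm{id}$ and $g_tf_0=f_t$ on $D$.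

\begin{lemma}\label{lem:extend}
Let $0<r<r'$ and let $f$ be a contact embedding of a neighborhood of $D_r$ into $\operatorname{int}D_{r'}$ that preserves coorientations, i.e.\ $f^*\alpha_{\mathrm{st}}=\lambda\alpha_{\mathrm{st}}$ with $\lambda>0$. Then there is a compactly supported contactomorphism $g$ of $\operatorname{int}D_{r'}$ with $g=f$ on $D_r$.
\end{lemma}

\begin{proof}
The strategy is to connect $f$ with the inclusion by contact embeddings into $\operatorname{int}D_{r'}$: shrink $f$ toward its derivative at $0$, deform the derivative, and expand again. Here the derivative is taken with respect to the dilations $\delta_\sigma$.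

\emph{Normalization.} The flows of compactly supported contact vector fields move each point of $\operatorname{int}D_{r'}$ in all directions, so the compactly supported contactomorphisms isotopic to the identity have open orbits on the connected set $\operatorname{int}D_{r'}$, and hence act transitively. Composing $f$ with one of them, which preserves coorientations, we may assume $f(0)=0$. Choose $\bar r\in(r,r')$ such that $f$ is defined near $D_{\bar r}$. All embeddings below are considered on $\operatorname{int}D_{\bar r}$, which is a neighborhood of $D_r$ and is mapped into itself by $\delta_\sigma$ for $\sigma\in[0,1]$.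

\emph{The derivative.} Write $v=(\mathbf x,\mathbf y)$ and $f=(f_v,f_z)$. For $0<\sigma\le1$ put
\[
h_\sigma=\delta_{1/\sigma}f\delta_\sigma=\bigl(\sigma^{-1}f_v(\sigma v,\sigma^2z),\ \sigma^{-2}f_z(\sigma v,\sigma^2z)\bigr).
\]
At the origin $\alpha_{\mathrm{st}}=dz$, and $f^*\alpha_{\mathrm{st}}=\lambda\alpha_{\mathrm{st}}$ gives $df_z=\lambda(0)\,dz$ there. So $\partial_vf_z(0)=0$ and $c:=\partial_zf_z(0)=\lambda(0)>0$. Moreover $A_0:=\partial_vf_v(0)$ is the restriction of $df_0$ to $\{dz=0\}$, which $df_0$ preserves, so $A_0$ is invertible. As functions of $(\sigma,v,z)$, $f_v(\sigma v,\sigma^2z)$ vanishes at $\sigma=0$, and $f_z(\sigma v,\sigma^2z)$ vanishes there together with its first $\sigma$-derivative $\partial_vf_z(0)v=0$. By Taylor's formula $h_\sigma$ extends smoothly to $\sigma=0$, with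
\[
h_0=A,\qquad A(v,z)=(A_0v,\,cz+Q(v)),\qquad Q(v)=\tfrac12\partial_v^2f_z(0)(v,v).
\]
This formula defines a diffeomorphism $A$ of $\mathbb{R}^{2n+1}$. We have $h_\sigma^*\alpha_{\mathrm{st}}=(\lambda\circ\delta_\sigma)\,\alpha_{\mathrm{st}}$, and letting $\sigma\to0$ we get $A^*\alpha_{\mathrm{st}}=c\,\alpha_{\mathrm{st}}$ on $\operatorname{int}D_{\bar r}$. Both sides have polynomial coefficients, so this holds on all of $\mathbb{R}^{2n+1}$.

\emph{The group of possible derivatives is connected.} Let $\beta=\sum x_i\,dy_i$, so that $\alpha_{\mathrm{st}}=dz+\beta$ and $d\beta$ is the standard symplectic form on $\mathbb{R}^{2n}$. Since $A^*(dz+\beta)=c\,dz+dQ+A_0^*\beta$, the equation $A^*\alpha_{\mathrm{st}}=c\,\alpha_{\mathrm{st}}$ means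
\begin{equation}\label{eq:Q}
dQ=c\beta-A_0^*\beta,\qquad\text{whence}\qquad A_0^*d\beta=c\,d\beta .
\end{equation}
Conversely, let $A_0$ be linear with $A_0^*d\beta=c\,d\beta$ for some $c>0$. Then $c\beta-A_0^*\beta$ is a closed $1$-form on $\mathbb{R}^{2n}$ with linear coefficients, so it is $dQ$ for a unique quadratic form $Q$, and $(v,z)\mapsto(A_0v,cz+Q(v))$ is a contactomorphism of $\mathbb{R}^{2n+1}$. The pairs $(c,A_0)$ are exactly the pairs $(c,\sqrt c\,S)$ with $c>0$ and $S\in Sp(2n,\mathbb{R})$. They form the group $\mathbb{R}_{>0}\times Sp(2n,\mathbb{R})$, which is connected. A smooth path of such pairs from that of $A$ to $(1,\mathrm{id})$ gives, through \eqref{eq:Q}, a smooth path of contactomorphisms $A_t$, $t\in[0,1]$, from $A$ to $\mathrm{id}$.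

\emph{The isotopy.} The set
\[
\bigcup_{\sigma\in[0,1]}h_\sigma(D_{\bar r})\ \cup\bigcup_{t\in[0,1]}A_t(D_{\bar r})
\]
is compact, so $\delta_s$ maps it into $\operatorname{int}D_{r'}$ for $s\in(0,1)$ small. Fix such an $s$. The following four families are smooth isotopies of contact embeddings of $\operatorname{int}D_{\bar r}$ into $\operatorname{int}D_{r'}$, and each begins where the previous one ends.
\begin{enumerate}
\item $f\delta_\tau$, with $\tau$ from $1$ to $s$, from $f$ to $f\delta_s=\delta_sh_s$; the images lie in $f(\operatorname{int}D_{\bar r})$.
\item $\delta_sh_\sigma$, with $\sigma$ from $s$ to $0$, ending at $\delta_sA$.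
\item $\delta_sA_t$, with $t$ from $0$ to $1$, ending at $\delta_s$.
\item $\delta_\tau$, with $\tau$ from $s$ to $1$, ending at the inclusion; here $\bar r<r'$ is used.
\end{enumerate}
Extending each of them by contact isotopy extension with $D=D_r$ and composing the four time-one maps, we get a compactly supported contactomorphism $G$ of $\operatorname{int}D_{r'}$ such that $Gf$ is the inclusion on $D_r$. Put $g=G^{-1}$.
\end{proof}

The condition $\lambda>0$ cannot be omitted: a compactly supported contactomorphism of the connected set $\operatorname{int}D_{r'}$ is the identity somewhere on an open set, so it preserves the coorientation everywhere. If $f$ reverses coorientations, we shall first compose with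
\[
\rho(\mathbf x,\mathbf y,z)=(\mathbf x,-\mathbf y,-z),\qquad \rho^*\alpha_{\mathrm{st}}=-\alpha_{\mathrm{st}},
\]
a contactomorphism that preserves each $D_r$.

\begin{proof}[Proof of Theorem \ref{thm:standard}, remaining direction]
Suppose every compact subset of $V$ lies in the interior of a closed Darboux disc. Let $K_1\subset K_2\subset\cdots$ be compact sets with union $V$. The interior of $e(D_r)$ is $e(\operatorname{int}D_r)$, and precomposing $e$ with a dilation we may prescribe $r$. So we can choose inductively contact embeddings $e_i$ of neighborhoods of $D_i$ into $V$ such that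
\[
K_i\cup e_{i-1}(D_{i-1})\subset e_i(\operatorname{int}D_i),
\]
where the second set is omitted for $i=1$.

Next we construct contact embeddings $e'_i$ of neighborhoods of $D_i$ with
\[
e'_i(D_i)=e_i(D_i),\qquad e'_i(\operatorname{int}D_i)=e_i(\operatorname{int}D_i),\qquad e'_i=e'_{i-1}\ \text{on }D_{i-1},
\]
the last condition being omitted for $i=1$. Put $e'_1=e_1$. Given $e'_{i-1}$, the set $e'_{i-1}(D_{i-1})=e_{i-1}(D_{i-1})$ is contained in $e_i(\operatorname{int}D_i)$, so $f=e_i^{-1}e'_{i-1}$ is a contact embedding of a connected neighborhood of $D_{i-1}$ into $\operatorname{int}D_i$. It either preserves or reverses coorientations. In the second case replace $e_i$ by $e_i\circ\rho$, which changes neither $e_i(D_i)$ nor $e_i(\operatorname{int}D_i)$ and replaces $f$ by the coorientation-preserving embedding $\rho^{-1}f$. Lemma~\ref{lem:extend} provides a contactomorphism $g$ with compact support in $\operatorname{int}D_i$ and $g=f$ on $D_{i-1}$. Extend $g$ by the identity and put $e'_i=e_i\circ g$. On $D_{i-1}$ we have $e'_i=e_if=e'_{i-1}$, as required.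

The $e'_i$ fit together to a map $e\colon\mathbb{R}^{2n+1}=\bigcup_iD_i\to V$ with $e=e'_i$ on $D_i$. It is injective, since each $e'_i$ is and any two points lie in a common $D_i$; it is a local diffeomorphism preserving the contact structures, since the sets $\operatorname{int}D_i$ cover $\mathbb{R}^{2n+1}$; and it is surjective, since $e(\operatorname{int}D_i)=e_i(\operatorname{int}D_i)\supset K_i$. Hence $e$ is a contactomorphism.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CKS} Yuri Chekanov, Otto van Koert and Felix Schlenk, \emph{Minimal atlases of closed contact manifolds}, arXiv:0807.3047 (2008).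
\bibitem{Geiges} Geiges, \emph{An Introduction to Contact Topology}.
\bibitem{GKS} Guillermou, Kashiwara and Schapira, \emph{Sheaf quantization of Hamiltonian isotopies and applications to nondisplaceability problems}, Duke Math. J. \textbf{161} (2012).
\end{thebibliography}

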